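# A braid with nonzero Plamenevskaya class whose self-linking number does not reach $s-1$

## 1. The guess $\Psi=\mathcal S$, tested on small braids

A braid $\sigma\in B_n$ has a closure $\widehat\sigma$, viewed as a transverse link in the standard contact $S^3$. Write $w(\sigma)$ for the exponent sum, or writhe. The self-linking number is $\mathrm{sl}(\widehat\sigma)=w(\sigma)-n$. All homology is over $\mathbb Q$. Rasmussen's invariant $s$ (extended to links, and defined from the filtered Khovanov–Lee complex over $\mathbb Q$) bounds it:
$$\mathrm{sl}(\widehat\sigma)\le s(\widehat\sigma)-1 .$$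
Plamenevskaya's invariant $\psi(\widehat\sigma)$ is a class in Khovanov homology. Smooth every crossing of the closed braid according to the orientation. This gives $n$ circles, one per strand, in homological degree $0$. Label each with $v_-$; the result is a cycle, and $\psi(\widehat\sigma)$ is its class. Over all braids of all indices put
$$\mathcal S=\{\sigma\mid \mathrm{sl}(\widehat\sigma)=s(\widehat\sigma)-1\},\qquad \Psi=\{\sigma\mid\psi(\widehat\sigma)\ne0\}.$$
Baldwin and Plamenevskaya proved that $\mathcal S\subseteq\Psi$, and that $\Psi\subseteq\mathcal S$ holds among braids representing any knot type that is $\widetilde{Kh}$-thin. This means that reduced Khovanov homology is supported where $q-2h$ is constant ($h$ homological, $q$ quantum grading). Grigsby, Licata and Wehrli ("Annular Khovanov-Lee homology, braids, and cobordisms", arXiv:1612.05953) ask whether $\Psi\subseteq\mathcal S$ always.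

The first guess is yes: both conditions say that one and the same vector, $v_-$ on every circle, is extremal. Let us test it.

The trivial braid in $B_n$ closes to the unlink, with $\mathrm{sl}=-n$ and $s=1-n$. Its complex has no differential, so $\psi=v_-^{\otimes n}\ne0$. It lies in both sets.

For $\sigma_1\in B_2$ the closure is an unknot, $s=0$, and $\mathrm{sl}=1-2=-1=s-1$. The complex is $V\otimes V\to V$ (merge). The cycle $v_-\otimes v_-$ sits where no map arrives, so $\psi\neq0$. Again it lies in both sets.

For $\sigma_1^{-1}\in B_2$ the closure is an unknot, but $\mathrm{sl}=-3<-1$. The complex is $V\to V\otimes V$ (split), and $v_-\mapsto v_-\otimes v_-$. So $\psi=0$, and the braid lies in neither set.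

For $\sigma_1^{-N}$, $N\ge 1$, each of the $N$ edges arriving at the oriented smoothing is a split of one circle into two, so $v_-\otimes v_-$ is again a boundary and $\psi=0$. In Section 3 we check that $\mathrm{sl}<s-1$ too, and that every positive braid lies in both sets. So the guess is right for all of $B_2$ and for all positive braids. It is nevertheless wrong.

**Theorem A.** Let
$$\sigma=(\sigma_5\sigma_4\sigma_3\sigma_2\,\sigma_2\sigma_3\sigma_4\sigma_5)\,(\sigma_1\sigma_2\sigma_3\sigma_4\,\sigma_4\sigma_3\sigma_2\sigma_1)\;\sigma_2^{-5}\sigma_4^{-5}\in B_6 .$$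
Then $\mathrm{sl}(\widehat\sigma)=16-10-6=0$, $\psi(\widehat\sigma)\ne0$ over $\mathbb Q$, and $s(\widehat\sigma)\ge3$. Hence $\sigma\in\Psi\setminus\mathcal S$.

For $\alpha\in B_n$ and $\beta\in B_{n'}$ let the connected sum $\alpha\#\beta\in B_{n+n'-1}$ be $\alpha$ on strands $1,\dots,n$ followed by $\beta$ on strands $n,\dots,n+n'-1$.

**Theorem B.** In fact $s(\widehat\sigma)=3$. The set $\Psi$ is closed under connected sum of braids. For every $k\ge1$ the $k$-fold connected sum $\sigma^{\#k}\in B_{5k+1}$ has $\psi\ne0$ and $s-1-\mathrm{sl}=2k$. So on $\Psi$ the defect $s-1-\mathrm{sl}$ takes exactly the even values $\ge0$.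

The closure of $\sigma$ is a link with four components. No claim is made about closures that are knots.

## 2. The complex over $\mathbb Q[t]$, dots, and negative twists

We keep a parameter $t$ which gives Khovanov homology at $t=0$ and Lee homology at $t=1$. The aim is to see $\psi$ and $s$ in one module.

**Definition (complex).** Let $A=\mathbb Q[t][X]/(X^2-t)$ with $\deg 1=1$, $\deg X=-1$, $\deg t=-4$ and
$$\Delta 1=1\otimes X+X\otimes1,\qquad \Delta X=X\otimes X+t\,1\otimes1 .$$
So multiplication by $X$ has degree $-2$, while merges and splits have degree $-1$. For a diagram $D$ on $S^2$ the bracket $[[D]]$ is the cube complex with $h=r$ and $q=\deg+r$, where $r$ counts the $1$-smoothings. For oriented $D$ put $C(D)=[[D]][-n_-]\{-n_-\}$, where $[a]\{b\}$ raises $h$ by $a$ and $q$ by $b$. Write $H(D)=H(C(D))$, $Kh(D)=H(C(D)/t)$, and $V=A/t=\langle v_+=1,\,v_-=X\rangle$. We also write $V$ for $A$ when we work over $\mathbb Q[t]$.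

Degrees in these notes are the normalized degrees above; the usual quantum degree is $q+w(D)$. A positive (negative) crossing has its $0$- ($1$-)smoothing as oriented smoothing. So the oriented smoothing sits at $h=0$ with no extra $q$-shift.

*Example.* The positive Hopf diagram (two crossings) has $C=\bigl(A\otimes A\to A\oplus A\to A\otimes A\bigr)$ with maps $x\mapsto(mx,mx)$ and $(u,v)\mapsto\Delta(u-v)$. Let $X$ act on one circle and $X_c$ on the other. The multiplication $m$ is onto and $\Delta$ is injective, so $H^1=0$. Moreover $H^0=\ker m=\mathbb Q[X](X_c-X)$, and $H^2=\mathbb Q[X]\langle1,X_c\rangle/(X_c+X)$ is free of rank $1$ over $\mathbb Q[X]$.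

**Locality.** Everything is done in Bar-Natan's category of dotted cobordisms: a dot is $X$, two dots are $t$, a sphere is $0$, a dotted sphere is $1$, and cutting a neck gives the sum of the two surgeries carrying one dot. A diagram cut into discs gives the planar tensor product of the complexes of the discs, with $d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy$. If $f$ is a chain map and $k$ a homotopy inside one disc, then $f\otimes\mathrm{id}$ is a chain map and $k\otimes\mathrm{id}$ is a homotopy for $(dk+kd)\otimes\mathrm{id}$. Suppose the complex in another disc is filtered by the position of its summands. Then $f\otimes\mathrm{id}$ and $k\otimes\mathrm{id}$ act on each summand separately, so they respect that filtration, and a homotopy equivalence $f$ induces one on every subquotient. Overall signs of maps never matter below and are suppressed.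

**Gaussian elimination.** Suppose $C^h=S_0\oplus A'$ and $C^{h+1}=G_0\oplus B'$, with components $\varphi:S_0\to G_0$ an isomorphism, $\delta:A'\to G_0$, $\gamma:S_0\to B'$, $\epsilon:A'\to B'$. Delete $S_0,G_0$, replace $\epsilon$ by $\epsilon-\gamma\varphi^{-1}\delta$, and restrict all other maps. The result is homotopy equivalent to $C$. The projection $\pi$ is the identity on uncancelled summands, zero on $S_0$, and $-\gamma\varphi^{-1}$ on $G_0$. The inclusion $\iota$ is $a\mapsto a-\varphi^{-1}\delta a$ on $A'$ and the identity elsewhere. Both are chain maps because $d^2=0$. Clearly $\pi\iota=\mathrm{id}$, and $\iota\pi-\mathrm{id}=dk+kd$ with $k=-\varphi^{-1}:G_0\to S_0$. For instance, on $G_0$ both sides are $x\mapsto-x-\gamma\varphi^{-1}x$. Note that an elimination between degrees $h,h+1$ changes only maps from degree $h$ to degree $h+1$.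

**Reidemeister moves.** Reidemeister moves induce homotopy equivalences of brackets up to shift (Bar-Natan; Khovanov). They are local, so they commute with dots outside the disc of the move. For the second move (R2) we need the shift. The four vertices are a cup–cap $T$ at $r=0$; the uncrossed smoothing $U$ and $T\otimes V_\kappa$ (with a small circle $\kappa$) at $r=1$; and $T$ at $r=2$. Eliminate $1_\kappa T\to T$ (the merge), and then $T\to X_\kappa T$ (a component of the split; it was only restricted by the first elimination). What remains is $U[1]\{1\}$.

For a point $a$ of $D$ that is not a crossing, $X_a$ denotes multiplication by $X$ on the circle through $a$. It is a chain map with $X_a^2=t$. A marked point $p$ makes $C(D)$ a complex of free graded $\mathbb Q[X]$-modules, with $X=X_p$ and $t=X^2$.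

**Lemma 1 (dots pass crossings with a sign).** If $a,a'$ lie on one strand on the two sides of a crossing, then $X_a\simeq-X_{a'}$, by a homotopy supported in a disc around that crossing.

**Proof.** Write the complex as the cone of the saddle $S:C_0\to C_1$ between the two smoothings of the crossing, $d(x_0,x_1)=(dx_0,Sx_0-dx_1)$. Let $S':C_1\to C_0$ be the reverse saddle, a chain map, and $k(x_0,x_1)=(S'x_1,0)$. Then
$$(dk+kd)(x_0,x_1)=(S'Sx_0,\;SS'x_1).$$
A saddle followed by its reverse is two sheets joined by a tube; cutting the neck gives the sum of the dots on the two arcs. The two ends of a strand are opposite corners of the crossing, while a smoothing joins adjacent corners. So $a,a'$ lie on different arcs in both smoothings, and $dk+kd=X_a+X_{a'}$. $\square$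

The next lemma replaces a long negative twist by a linear complex. Let $E$ be the cup–cap tangle on two strands, with top arc $u$ (joining the upper endpoints) and bottom arc $b$ (joining the lower endpoints). Let $\mathbf1$ be two vertical strands.

**Lemma 2 (negative twists).** The normalized complex of $\sigma_i^{-N}$ is homotopy equivalent to
$$K_N:\quad E_N\to\cdots\to E_2\to E_1\to\mathbf 1,\qquad E_i=E[-i]\{1-2i\}.\tag{1}$$
Here $E_1\to\mathbf1$ is the saddle. Up to sign, $E_i\to E_{i-1}$ is $X_u-X_b$ for $i$ even and $X_u+X_b$ for $i\ge3$ odd. The equivalence onto $K_N$ is the identity on the object $\mathbf1$ at $h=0$.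

**Proof.** For $N=1$ this is the definition: the $0$-smoothing is $E$, shifted by $[-1]\{-1\}$, and the $1$-smoothing is $\mathbf1$ with no net shift. For the induction consider $K_N\circ\sigma^{-1}$, with $\sigma^{-1}=(E[-1]\{-1\}\to\mathbf1)$ placed below.

For $i\ge1$, $E_i\circ E=E\otimes V_\kappa$, where $\kappa$ is the small circle formed by the bottom arc of $E_i$ and the top arc of the new $E$. The vertical map to $E_i\circ\mathbf1=E$ merges $\kappa$ with the new bottom arc $b'$: $1_\kappa\mapsto\mathrm{id}$, $X_\kappa\mapsto X_{b'}$. For each $i\ge1$ eliminate $1_\kappa\otimes E\to E_i\circ\mathbf1$, between degrees $-i-1$ and $-i$. There is one such pair per degree step, and an elimination changes only the maps of its own step. So the eliminations do not interfere.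

What remains is $\mathbf1\circ\mathbf1=\mathbf1$ at $h=0$; $\mathbf1\circ E=E\{-1\}$ at $h=-1$; and for $i\ge1$ the summand $X_\kappa\otimes E$ at $h=-i-1$ with shift $\{(1-2i)-1-1\}=\{1-2(i+1)\}$. These are the objects of $K_{N+1}$. No pair is eliminated between degrees $-1$ and $0$, so $E\{-1\}\to\mathbf1$ is the unchanged saddle.

Suppose $E_i\to E_{i-1}$ ($i\ge2$) was $X_u+\eta X_b$ with $\eta=\pm1$. On $E_i\circ E\to E_{i-1}\circ E$ the dot $X_b$ lies on $\kappa$, so
$$X_\kappa\mapsto X_uX_\kappa+\eta t\,1_\kappa,\qquad 1_\kappa\mapsto X_u1_\kappa+\eta X_\kappa .$$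
Between the surviving summands $X_\kappa\otimes E$ the direct term is $X_u$. The correction is $-(1_\kappa\to X_\kappa)\,\varphi^{-1}\,(X_\kappa\to E_i\circ\mathbf1)=-\eta X_{b'}$. The sign of the vertical maps cancels in $\varphi^{-1}\delta$, and the horizontal sign is common to both terms. So the new map is $X_u-\eta X_{b'}$. For $i=1$ the horizontal map is the saddle merging $\kappa$ with the top arc, $1_\kappa\mapsto\mathrm{id}$ and $X_\kappa\mapsto X_u$. The direct term is $X_u$ and the correction is $-X_{b'}$. So $E_2\to E_1$ is $X_u-X_b$, and the sign alternates from there.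

At $h=0$ the only object is $\mathbf1\circ\mathbf1$; it is never cancelled, and projections are the identity on uncancelled summands. $\square$

These complexes are linear, so signs can be normalized to make $K_N\subset K_{N'}$ for $N<N'$.

*Example.* Close up $\sigma_1^{-2}$. In the closure of $E$ the arcs $u,b$ lie on one circle, so $X_u-X_b=0$ and $X_u+X_b=2X$. Hence $Kh$ is $V\{-3\}$ at $h=-2$ plus the homology of $V\to V\otimes V$, which is $(V\otimes V)/\Delta V$ at $h=0$: total dimension $4$. Passing to $\sigma_1^{-3}$ adds $V\{-5\}$ at $h=-3$, mapping to the previous $V$ by $2X$.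

## 3. One cycle $\Psi_D$ carries both $\psi$ and $s$

**Definition (signs and the cycle $\Psi_D$).** Let $D$ be oriented with $O=O(D)$ Seifert circles (the circles of the oriented smoothing). Two-color the complement of the Seifert circles in $S^2$. Put $\varepsilon_c=+1$ if black lies to the left of $c$, and $\varepsilon_c=-1$ otherwise. With $p$ on a Seifert circle, also called $p$, set
$$\Psi_D=\prod_{c\ne p}(X_c+\varepsilon_c\varepsilon_pX)\in C^0(D),\qquad\deg\Psi_D=O-2(O-1)=2-O.\tag{2}$$

Two arcs facing each other across a region have opposite $\varepsilon$ if they are parallel (one has the region on its left, the other on its right), and equal $\varepsilon$ if antiparallel. At a crossing the two smoothed arcs are parallel. So Seifert circles meeting at a crossing are distinct and have opposite $\varepsilon$. *Example.* For the trivial closed $n$-braid, $\varepsilon$ alternates from strand to strand; for $n=2$, $\Psi_D=X_c-X$.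

The element $\Psi_D$ is a cycle. Edges leaving the oriented smoothing are merges at positive crossings, of circles with opposite $\varepsilon$. Two factors become $(Y+\delta X)(Y-\delta X)=Y^2-X^2=t-t=0$ with $\delta=\pm1$; if one circle is $p$, the factor $X_c-X$ becomes $0$. Moreover
$$X_c\Psi_D=\varepsilon_c\varepsilon_pX\Psi_D,$$
because $X_c(X_c+\varepsilon X)=X^2+\varepsilon XX_c=\varepsilon X(X_c+\varepsilon X)$ for $\varepsilon=\pm1$.

Modulo $t$ we have $X^2=0$, so $X\Psi_D=\prod_{\text{all }c}X_c$. This is $v_-$ on every circle; it does not depend on $p$, and for a closed braid it is Plamenevskaya's cycle. We write $\psi(D)=[X\Psi_D]\in Kh^{0,-O}(D)$ for every oriented diagram. From $0\to C\xrightarrow{\,t\,}C\to C/t\to0$ and $t=X^2$,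
$$\psi(D)=0\iff X\Psi_D\in X^2H^0(D).\tag{3}$$

Now $s$. Let $F=H^0(D)/\text{torsion}$, a finitely generated free graded $\mathbb Q[X]$-module. At $t=1$ we have $X_p(X_p\pm\varepsilon_p)=\pm\varepsilon_p(X_p\pm\varepsilon_p)$, so
$$(X_p+\varepsilon_p)\Psi_D=\prod_c(X_c+\varepsilon_c)=\mathfrak s_o,\qquad(X_p-\varepsilon_p)\Psi_D=\prod_c(X_c-\varepsilon_c)=\mathfrak s_{\bar o}.$$
These are Lee's canonical generators for the given and the opposite orientation. Hence $\mathfrak s_o+\mathfrak s_{\bar o}=2X\Psi_D$ and $\mathfrak s_o-\mathfrak s_{\bar o}=2\varepsilon_p\Psi_D$. Both are nonzero in Lee homology, since Lee's generators are part of a basis. So the image $\bar\Psi_D\in F$ is nonzero.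

**Definition (the integer $m$).** $m(D)\ge0$ is the largest $m$ with $\bar\Psi_D\in X^mF$.

**Lemma 3.** $s=w(D)-O(D)+1+2m(D)$. For a closed braid, $s-1-\mathrm{sl}=2m$. So $m(D)$ is independent of $p$, and it agrees for two diagrams of the same oriented link having equal $w-O$.

**Proof.** The map $t-1$ is injective on $H(D)$: the component of top degree of $(t-1)v$ is minus that of $v$. It is invertible on torsion, because $t$ is nilpotent there. Hence the Lee homology in degree $0$ is $H^0/(t-1)H^0=F/(t-1)F$.

Let $u\in F$ be homogeneous of degree $q_0$ with nonzero image in Lee homology. We claim that its filtration degree is $q_0+4\max\{k:t^k\mid u\}$. If $u=t^kv$, its image equals that of $v$, so the filtration degree is at least $q_0+4k$. Conversely let the image be represented by a cycle in filtration level $q$, with $q$ the filtration degree, so $q\ge q_0$. The Lee complex splits by $q$ mod $4$, so we may take the cycle to have only degrees $\equiv q_0$ mod $4$, and $q\equiv q_0$. Multiply its component of degree $q+4j$ by $t^j$. This gives a homogeneous $Z\in C$ of degree $q$; its boundary is homogeneous and vanishes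 at $t=1$, so $Z$ is a cycle. Then $t^{(q-q_0)/4}[Z]-u\in F$ is homogeneous of degree $q_0$ and lies in $(t-1)F$. If $v\neq0$, then $(t-1)v$ has a nonzero top component $-v_{\rm top}$ and a nonzero lowest component $tv_{\rm low}$, in different degrees. So a homogeneous element of $(t-1)F$ is $0$, and $t^{(q-q_0)/4}$ divides $u$. This proves the claim.

Put $q_0=2-O$ and $m=m(D)$. As $t=X^2$ and $F$ is torsion-free, $\bar\Psi$ has filtration degree $q_0+4\lfloor m/2\rfloor$, and $X\bar\Psi$ has filtration degree $q_0-2+4\lfloor(m+1)/2\rfloor$. By definition (Rasmussen, Beliakova–Wehrli) $s$ is the average of the filtration degrees of $\mathfrak s_o\pm\mathfrak s_{\bar o}$. The average is $q_0-1+2m$; in usual degrees $q_0$ becomes $w+2-O$. This gives the formula. For a closed braid $O=n$ and $w-n=\mathrm{sl}$. The rest follows from the invariance of $s$. $\square$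

So $\sigma\in\mathcal S$ means $m=0$, and $\sigma\in\Psi$ means $X\Psi_D\notin X^2H^0$.

*The tests completed.* For a positive braid, $C^{-1}=0$, so $H^0=\ker d\subset C^0$ is torsion-free. The space $C^0$ is free over $\mathbb Q[X]$ on the monomials in the $X_c$, $c\ne p$, and $\Psi_D$ has coefficient $1$ at $\prod_{c\neq p} X_c$. So $\Psi_D\notin XC^0$ and $m=0$; also $\psi\ne0$, since its cycle is nonzero and $C^{-1}=0$. For $\sigma_1^{-N}$ no edge leaves the oriented smoothing, so $1$ is a cycle. The element $\Delta1=X_c+X$ is a boundary, so $\Psi_D=X_c-X=-2X\cdot1$ in $H^0$ and $m\ge1$. As claimed, $\mathrm{sl}<s-1$.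

**The natural argument for $\Psi\subseteq\mathcal S$ and its limit.** First, $\mathcal S\subseteq\Psi$ is now one line: if $X\Psi=X^2z$, then $\bar\Psi=X\bar z$ in the torsion-free module $F$, so $m\ge1$. For the converse suppose $m\ge1$. Then $\Psi=Xz+\tau$ with $\tau$ torsion, and $X\Psi=X^2z+X\tau$. If $X\tau=0$ we conclude $\psi=0$. So the guess is true whenever every torsion element of $H^0$ is killed by $X$.

Thin knots are of this kind. A finitely generated graded free complex over the PID $\mathbb Q[X]$ splits into pieces $\mathbb Q[X]$ and $\mathbb Q[X]\xrightarrow{X^k}\mathbb Q[X]$, up to contractible pieces. A torsion summand $\mathbb Q[X]/X^k$ of $H^h$ with generator in degree $q$ contributes to the reduced homology $H(C/X)$ (up to an overall shift) in bidegrees $(h,q)$ and $(h-1,q-2k)$. On one diagonal, $q-2h=q-2k-2(h-1)$, so $k=1$. This recovers the second result of Baldwin and Plamenevskaya quoted above.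

The argument stops at torsion $\tau$ with $X\tau\neq0$. A counterexample needs exactly this: $\Psi=Xz+\tau$ with $\tau$ torsion, while $X\Psi\notin X^2H^0$.

## 4. How $m$ behaves under connected sums and saddles

These tools will bound $m$ from below without computing homology of large diagrams.

**Definition (diagrammatic connected sum).** If a loop in $S^2$ meets an oriented diagram transversally in exactly two points, cut along it and close each side by an arc along the loop. The diagram is then the diagrammatic connected sum $D_1\#D_2$ of the two resulting diagrams. *Example.* One ring around two parallel closed strands is a connected sum, along the ring, of two Hopf diagrams: the loop runs between the two strands.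

**Lemma 4.** With marked points at the sum, $C(D_1\#D_2)=C(D_1)\otimes_{\mathbb Q[X]}C(D_2)\{-1\}$, $\Psi=\Psi_1\otimes\Psi_2$, and $m(D_1\#D_2)=m(D_1)+m(D_2)$.

**Proof.** In each state the two marked circles become one, which is tensoring over $A_p=\mathbb Q[X]$; the degree drops by $1$ because $1\otimes 1$ has degree $2$ and $1$ has degree $1$. The product $\varepsilon_c\varepsilon_p$ is found by counting circles crossed from $p$ to $c$, which stays on one side of the loop, so it is unchanged and $\Psi=\Psi_1\otimes\Psi_2$. By Künneth over the PID $\mathbb Q[X]$, $H^0(D_1)\otimes H^0(D_2)$ is a direct summand of $H^0(D_1\#D_2)$, so $F_1\otimes F_2$ is a direct summand of $F(D_1\#D_2)$. Write $\bar\Psi_i=X^{m_i}\zeta_i$ with $\zeta_i\notin XF_i$. Then $\bar\Psi=X^{m_1+m_2}\zeta_1\otimes\zeta_2$, and $\zeta_1\otimes\zeta_2$ is nonzero modulo $X$. $\square$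

**Lemma 5.** If $D'$ is obtained from $D$ by a planar oriented saddle merging two distinct Seifert circles, then $m(D')\ge m(D)-1$.

**Proof.** Choose $p$ away from the saddle. The saddle applied at every vertex of the cube is a $\mathbb Q[X]$-linear chain map $\mu:C(D)\to C(D')$ up to shift. Its two arcs are antiparallel across a common region, so the two circles have equal $\varepsilon$. The band lies in that region and joins two regions of the other color; recolor the band, and the coloring and all $\varepsilon$ persist to $D'$. If neither circle is $p$, the two factors become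
$$(Y+\delta X)^2=Y^2+2\delta XY+X^2=2\delta X(Y+\delta X),$$
since $Y^2=X^2=t$. If one of them is $p$, the factor $X_c+X$ becomes $2X$. So $\mu(\Psi_D)=\pm2X\Psi_{D'}$. If $m=m(D)\ge1$ and $\bar\Psi_D=X^m\zeta$, then $2X\bar\Psi_{D'}=\pm X^m\mu(\zeta)$. Since $F(D')$ is torsion-free, $2\bar\Psi_{D'}=\pm X^{m-1}\mu(\zeta)$. If $m(D)=0$ there is nothing to prove. $\square$

The Seifert graph has the Seifert circles as vertices and the crossings as edges.

**Lemma 6.** If all crossings of $D$ are positive and the Seifert graph is connected, then $H^0(D)=\mathbb Q[X]\Psi_D$, and $Kh^0(D)=\langle\Psi_D,X\Psi_D\rangle$ in degrees $2-O,-O$.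

**Proof.** Since $C^{-1}=0$ and $C^0$ is the oriented smoothing alone, $H^0$ is the intersection of the kernels of the merges leaving it. Take a spanning tree rooted at $p$. We show by induction on the number of circles that the kernels of the tree merges intersect in $A_p\Psi$. With the single circle $p$ this is clear, with $\Psi=1$. In general let $c\ne p$ be a leaf attached to $c'$. Write an element as $\beta X_c+\beta'$ with $\beta,\beta'$ not involving $X_c$. The merge $m_{cc'}$ kills it exactly when $\beta'=-\beta X_{c'}$, so $\ker m_{cc'}=\{\beta(X_c-X_{c'})\}$. Any other tree merge $m$ requires $m(\beta)X_c-m(\beta X_{c'})=0$. This is equivalent to $m(\beta)=0$, because $m(\beta X_{c'})$ is $m(\beta)$ times a dot. By induction $\beta\in A_p\Psi_{\text{tree}-c}$, and there $X_{c'}$ acts as $\varepsilon_{c'}\varepsilon_pX=-\varepsilon_c\varepsilon_pX$. So the element lies in $A_p\Psi_{\text{tree}-c}(X_c+\varepsilon_c\varepsilon_pX)=A_p\Psi_D$, and conversely. The remaining merges kill $\Psi_D$, as we saw. Over $\mathbb Q[t]$, $A_p=\mathbb Q[X]$; at $t=0$ the same argument gives $A_p=\mathbb Q[X]/X^2$. $\square$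

## 5. Rings around strands, the diagram $L$, and retracting fingers

Take vertical upward strands closed up to the right.

**Definition (ring).** A ring around a set of adjacent strands is an ellipse crossing each of them twice, of one of two planar types. A left ring is counterclockwise, with lower arc over all strands and upper arc under. A right ring is clockwise, with upper arc over and lower arc under.

In both types the over-arc runs to the right and the under-arc to the left, so all crossings with upward strands are positive. The two types are isotopic: in space a ring is a horizontal circle whose front arc runs to the right, and one tilts it. They have equal $w$. *Example.* A ring around one closed strand is a positive Hopf diagram.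

We need the oriented smoothing of a left ring. On its lower arc (rightward), a path arriving from the left turns up and a path arriving from below turns right. On its upper arc (leftward), a path arriving from the right turns up and a path arriving from below turns left. So the path entering on strand $j$ turns right, climbs along the vertical segment of strand $j+1$ (for the last strand, around the right end of the ring), turns left, and leaves on strand $j$. What remains is one small circle through the left end of the ring and the vertical segment of the first strand. A right ring is the mirror picture, with its circle at the right end. Hence each ring adds exactly one Seifert circle. It is joined by a crossing to the leftmost (rightmost) encircled strand circle, and consecutive encircled strand circles are joined by crossings. In particular neither $w$, nor $O$, nor the oriented link depends on the types, and by Lemma 3 neither does $m$.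

**The diagram $L$ of $\widehat\sigma$.** A strand moving to the right at a positive crossing is the over-strand. In the first factor of $\sigma$, strand $6$ passes left under strands $5,4,3,2$ and returns to the right over them. It closes innermost and meets nothing else. So it is a right ring $e$ around strands $2,\dots,5$. In the second factor, strand $1$ passes right over $2,\dots,5$ and returns under them. Its closing arc is outermost and can be swung over $\infty\in S^2$, so it is a left ring $e'$. Thus on $S^2$ the diagram of $\widehat\sigma$ is $L$: four strands $2,3,4,5$ closed up, two disjoint rings $e,e'$ at different heights, each around all four, $\sigma^{-5}$ on the $x$-pair $(2,3)$, and $\sigma^{-5}$ on the $y$-pair $(4,5)$. It has $6$ Seifert circles and, since $5$ is odd, $4$ components.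

**The one-pair diagrams.** Let $\Lambda_{p,N}$ be the diagram with two strands, the twist $\sigma^{-N}$, and $p$ rings (of any types) around both. Let $Y_p=\Lambda_{p,0}$. They have $p+2$ Seifert circles, and $Y_p$ ($p\ge1$) is positive with connected Seifert graph. Write $Y=Y_2$ and $\Lambda=\Lambda_{2,5}$. *Example.* $\Lambda_{1,3}$ with a right ring is the closure of the $3$-braid $\sigma_2\sigma_1^2\sigma_2\sigma_1^{-3}$.

**Fingers.** Fill the twist slot of a pair with $E$. The pair becomes one circle $o$ bounding a thin band, which runs from its end $u$ (the top arc) up and around the closure to its end $b$, and meets only arcs of rings. Let $\mathcal B$ be a disc neighborhood of the band. It meets the rest of the diagram only in short ring arcs crossing the band, each entirely over or entirely under. Suppose $r$ rings go around the pair.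

**Lemma 7.** Inside $\mathcal B$ there is a homotopy equivalence $f$ from the bracket with $E$ in the slot to that of a small circle $o$ near $u$ together with uncrossed ring arcs, shifted by $[2r]\{2r\}$. It satisfies $fX_u=X_of$, and, transported by $f$,
$$X_u+X_b\simeq2X_o,\qquad X_u-X_b\simeq0 .\tag{4}$$
Globally the diagram becomes $o\,\sqcup$ (the diagram with the pair deleted), and all this respects the filtration by position in any other twist slot.

**Proof.** Retract the band inside $\mathcal B$ from its end $b$ towards $u$. Each ring contributes two arcs, and passing the end of the band across an arc is one R2 move, with shift $[1]\{1\}$. That makes $2r$ moves. The part of the band between $u$ and the first ring arc above it is not moved, so dots there commute with $f$ and become $X_o$. Going from $u$ to $b$ along one strand one passes $2r$ crossings, all inside $\mathcal B$, so Lemma 1 gives $X_b\simeq(-1)^{2r}X_u=X_u$ there. This is (4). The rest is locality (Section 2). $\square$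

**Columns.** Replace $\sigma^{-N}$ by $K_N$ in $\Lambda_{p,N}$. We get columns $D_0=C(Y_p)$ and, for $1\le i\le N$, by (1) and Lemma 7,
$$D_i\simeq V_o\otimes V^{\otimes p}\quad\text{placed in } h=2p-i,\text{ shifted by }\{2p+1-2i\}.\tag{5}$$
The differential does not raise $i$, so $D_0$ is a subcomplex. By Lemma 2, $\Psi$ lies in $D_0$ and equals $\Psi_{Y_p}$. Let $\mathrm{tail}=\bigoplus_{i\ge1}D_i$, a quotient complex. In the spectral sequence of the filtration by $i$, $H(D_i)$ lives in the single degree $h=2p-i$. A map lowering $i$ by $k$ raises this $h$ by $k$, and differentials raise $h$ by $1$; so only $k=1$ occurs, and each total degree receives one column. So $H(\mathrm{tail})$ is the homology of the complex of the $H(D_i)$, with maps $2X_o$ (odd $i\to$ even $i-1$) and $0$ (even $i\to$ odd $i-1$), up to sign, by (4).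

We fix the marked point $a$ on the left strand just above the twist and below the next ring arc. On $D_i$, $i\ge1$, we then have $X=X_u=X_o$.

## 6. One pair of strands: $m\ge1$ is equivalent to $\psi=0$, and both hold for $\Lambda_{2,5}$

The smallest place to look for a counterexample is a single twisted pair with rings. It fails for a definite reason: the only part of $H^0$ outside $\mathbb Q[X]\Psi$ is killed by $X$.

**Lemma 8.** Let $p\ge1$ and $N\ge2p+1$. (i) $m(\Lambda_{p,N})\ge1\iff\Psi\in XH^0\iff\psi(\Lambda_{p,N})=0$. (ii) Whether $m(\Lambda_{p,N})\ge1$ does not depend on $N\ge2p+1$.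

**Proof.** (i) Write $D_i$ also for its homology. Column $2p+1$ is present, and sits at $h=-1$. If column $2p+2$ is present, its map to column $2p+1$ is $0$. So $H^{-1}(\mathrm{tail})=\ker(2X_o|D_{2p+1})=0$, because $V_o=\mathbb Q[X_o]$ is torsion-free. The map $D_{2p}\to D_{2p-1}$ is $0$, so $H^0(\mathrm{tail})=D_{2p}/2X_oD_{2p}$, which is killed by $X=X_o$. Hence $\mathbb Q[X]\Psi=H^0(Y_p)$ (Lemma 6) injects into $H^0(\Lambda_{p,N})$, with quotient embedded in $H^0(\mathrm{tail})$.

If $m\ge1$, there is $z\in H^0$ with $Xz-\Psi$ torsion. Its image in $H^0(\mathrm{tail})$ is $0$: $X$ kills everything there, and $\Psi\mapsto0$. So it lies in the torsion-free module $\mathbb Q[X]\Psi$; being torsion, it is $0$, and $Xz=\Psi$. If $\Psi=Xz$, then $X\Psi=X^2z$ and $\psi=0$ by (3). If $\psi=0$, then $X\Psi=X^2z$ by (3), so $\bar\Psi=X\bar z$ and $m\ge1$.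

(ii) For $N'>N$ we have $C(\Lambda_{p,N})\subset C(\Lambda_{p,N'})$, and the quotient consists of columns $i>N$, with homology in $h\le2p-N-1\le-2$. So $H^0$ agrees, compatibly with $X$ and $\Psi$. $\square$

So a single pair never separates the two conditions in this range. But the case where both hold is the ingredient we need.

**Proposition 9.** $m(\Lambda_{1,3})\ge1$.

**Proof.** **Step 1: compute $H^0(\Lambda_{1,2})$.** The purpose is to have a free module with a recognizable top class. $Y_1$ is a diagrammatic connected sum, along the ring, of two positive Hopf diagrams. Their homology is free over $\mathbb Q[X]$ and lives in degrees $0$ and $2$ (Section 2), so by Künneth $H^1(Y_1)=0$. Also $H^0(Y_1)=\mathbb Q[X]\Psi$ with $\deg\Psi=2-3=-1$. For $N=2$ the tail has columns $D_2$ at $h=0$ and $D_1$ at $h=1$ with zero map between their homologies, so $H^{-1}(\mathrm{tail})=0$ and $H^0(\mathrm{tail})=D_2$. Hence, with $c$ the ring,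
$$0\to\mathbb Q[X]\Psi\to H^0(\Lambda_{1,2})\to D_2=V_o\otimes V_c\{-1\}\to0 .\tag{6}$$
So $H^0(\Lambda_{1,2})$ is free over $\mathbb Q[X]$. The top degree of $D_2$ is $1$ and that of $\mathbb Q[X]\Psi$ is $-1$. So the degree-$1$ part of $H^0(\Lambda_{1,2})$ is its top part; it is one-dimensional, spanned by the lift $\hat e$ of $1\otimes1$. Place a dot on a part of the ring outside $\mathcal B$ and call it $X_c$. Then $X\hat e$ and $X_c\hat e$ map to $X_o\cdot(1\otimes1)$ and $X_c\cdot(1\otimes1)$, so they are linearly independent.

**Step 2: add the column $E_3$.** This produces a relation expressing a multiple of $\Psi$ through $X\hat e$. The quotient $C(\Lambda_{1,3})/C(\Lambda_{1,2})=D_3$ has homology only at $h=-1$, so $H^0(\Lambda_{1,3})=H^0(\Lambda_{1,2})/\partial H^{-1}(D_3)$. By (5) the element $1\otimes1\in D_3$ has degree $2-3=-1$. So $r=\partial(1\otimes1)$ has degree $-1$, and its image in $D_2$ is $\pm2X_o\cdot(1\otimes 1)$. After normalizing the sign, $r-2X\hat e$ maps to $0$ in $D_2$, so by (6) it is a multiple of $\Psi$ by degree: $r=2X\hat e-\gamma\Psi$ with $\gamma\in\mathbb Q$.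

Let $a'$ be the point on the right strand at the height of $a$. On $D_3$ both $a,a'$ lie on the arc $u$, and $\partial$ commutes with $X_a,X_{a'}$, so $(X_a-X_{a'})r=0$. The Seifert circles through $a,a'$ are parallel neighbors, so $X_{a'}\Psi=-X\Psi$ and $(X_a-X_{a'})\Psi=2X\Psi$. This gives $2X(X_a-X_{a'})\hat e=2\gamma X\Psi$. Since $H^0(\Lambda_{1,2})$ is torsion-free,
$$(X_a-X_{a'})\hat e=\gamma\Psi .\tag{7}$$

**Step 3: $\gamma\ne0$, by a symmetry of the link.** Suppose $\gamma=0$. Let $x_1\ni a$ and $x_2\ni a'$ be the two strand components of $\Lambda_{1,2}$; then $X_{x_1}\hat e=X_{x_2}\hat e$ by (7). As an unoriented link, $\Lambda_{1,2}$ is the closure of the full negative $2$-strand twist together with its axis. It is the union of three orbits of the circle action $e^{i\theta}(z,w)=(e^{i\theta}z,e^{-i\theta}w)$ on $S^3$. Indeed, the orbits of $(\pm z_0,w_0)$ with $|z_0|$ small make one full negative twist in the solid torus around $\{z=0\}$, and $\{w=0\}$ is the axis. The orbits are the fibers over $S^2$ of the negative Hopf fibration, and the space of ordered triples of distinct points of $S^2$ is connected. Compose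 an isotopy from $\Lambda_{1,2}$ to these fibers, the isotopy over a path of triples from $(x_1,x_2,c)$ to $(x_1,c,x_2)$, and the inverse of the first isotopy. This is an isotopy from the link $\Lambda_{1,2}$ to itself carrying $(x_1,x_2,c)$ to $(x_1,c,x_2)$.

A generic perturbation rel endpoints misses a chosen point at infinity and is a sequence of planar isotopies and Reidemeister moves from the diagram to itself. It induces an isomorphism $\Theta$ of $H([[\Lambda_{1,2}]])$ with itself, up to a bidegree shift. Every strand in a Reidemeister disc has its ends on the boundary, so a dot can be moved along its component out of the disc, at the cost of signs by Lemma 1. So on homology $\Theta X_{x_1}=\pm X_{x_1}\Theta$ and $\Theta X_{x_2}=\pm X_c\Theta$. The shift is $0$: the set of $h$ with $H^h\ne0$ is finite and nonempty, so the $h$-shift vanishes, and each nonzero $H^h$ has a maximal $q$-degree, so the $q$-shift vanishes. Since the degree-$1$ part of $H^0(\Lambda_{1,2})$ is spanned by $\hat e$, $\Theta\hat e=\lambda\hat e$ with $\lambda\ne0$. Applying $\Theta$ to $X_{x_1}\hat e=X_{x_2}\hat e$ gives $X_{x_1}\hat e=\pm X_c\hat e$,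 contradicting Step 1.

Hence $\gamma\ne0$, and in $H^0(\Lambda_{1,3})$, where $r=0$, we have $\gamma\Psi=2X\hat e$. So $m\ge1$. $\square$

**Proposition 10.** $m(\Lambda_{2,5})\ge1$ and $\psi(\Lambda)=0$. Consequently $Kh^{-1,-4}(\Lambda)=0$. This holds for all choices of ring types.

**Proof.** **Step 1: from one ring to two.** Let $Z$ be the two-strand tangle (ring)$\,\cdot\,\sigma^{-3}$, so $\widehat Z=\Lambda_{1,3}$. In $\widehat{ZZ}$ the segment of the right strand between the two copies of $Z$ (upward) and the right strand's innermost closing arc (downward) face each other across a region. The oriented planar saddle between them closes the right strand of each copy separately, while the left strand still runs through both copies. The result is the diagrammatic connected sum $\widehat Z\#\widehat Z$ along the left strand. Here $O(\widehat Z\#\widehat Z)=3+3-1=5$ and $O(\widehat{ZZ})=4$. So the reverse saddle, from $\widehat Z\#\widehat Z$ to $\widehat{ZZ}$, merges two distinct Seifert circles. By Lemmas 4 and 5 and Proposition 9,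
$$m(\widehat{ZZ})\ge2m(\Lambda_{1,3})-1\ge1 .$$

**Step 2: collect the twists.** Sliding a ring through $\sigma^{-3}$ shows that $\widehat{ZZ}$ and $\Lambda_{2,6}$ are the same oriented link, both with $w=8-6=2$ and $O=4$. So $m(\Lambda_{2,6})\ge1$ by Lemma 3. Lemma 8 with $p=2$ gives $m(\Lambda_{2,5})\ge1$ and $\psi(\Lambda)=0$. As $m$ does not depend on ring types and Lemma 8(i) applies to each diagram, this holds for all types.

**Step 3: a vanishing group.** Work at $t=0$. By (5), $D_5=V_o\otimes V^{\otimes2}\{-5\}$ at $h=-1$, and $D_4$ is at $h=0$. So $H^{-1}(\mathrm{tail})=\ker(2X_o:D_5\to D_4)=v_-\otimes V^{\otimes2}$, in degrees $-6+\{2,0,0,-2\}$. Hence $H^{-1,-4}(\mathrm{tail})$ is one-dimensional. The class $\psi(Y)\in Kh^{0,-4}(Y)$ is nonzero since $C^{-1}(Y)=0$, and it maps to $\psi(\Lambda)=0$. So it is in the image of the connecting map $\delta:H^{-1,-4}(\mathrm{tail})\to Kh^{0,-4}(Y)$. The source is one-dimensional, so $\delta$ is injective there. As $Kh^{-1}(Y)=0$, $Kh^{-1,-4}(\Lambda)=\ker\delta=0$. $\square$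

## 7. The bound $s(\widehat\sigma)\ge3$

**Proposition 11.** $m(L)\ge1$, hence $s(\widehat\sigma)=\mathrm{sl}(\widehat\sigma)+1+2m(L)\ge3$.

**Proof.** Cut the ring $e'$ of $L$ between strands $3$ and $4$ by the planar oriented saddle joining its upper and lower arcs there; these are antiparallel across a common region. The result $M$ has $e'$ replaced by one ring around the $x$-pair and one around the $y$-pair. A loop running between strands $3$ and $4$ all around the closure meets $M$ in exactly two points, both on $e$. So $M$ is a diagrammatic connected sum, along $e$, of two diagrams $\Lambda_{2,5}$. By Lemma 4 and Proposition 10, $m(M)=2m(\Lambda_{2,5})\ge2$. The reverse saddle $M\to L$ goes from $7$ to $6$ Seifert circles, so it merges two distinct ones. Lemma 5 gives $m(L)\ge1$. The formula is Lemma 3 with $\mathrm{sl}(\widehat\sigma)=0$. $\square$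

## 8. Nonvanishing of $\psi(\widehat\sigma)$: the corner of a double complex

With two pairs, expand both twists. We must show that no chain bounds $\psi$. The plan is to push a potential bounding class into the corner where both positions are $4$ or $5$, and to look at it there from the $x$-side and from the $y$-side. The vanishing of $\psi$ for one pair, in the form $Kh^{-1,-4}(\Lambda)=0$, is what leaves it no room.

**Proposition 12.** $\psi(\widehat\sigma)\ne0$.

**Proof.** Work at $t=0$. Put $K_5$ in both twist slots: $C(L)\simeq\mathrm{Tot}=\bigoplus_{0\le i,j\le5}D_{ij}$, where $i$ (resp. $j$) is the position in the $x$- (resp. $y$-) slot. The differential raises neither $i$ nor $j$, so sets of positions closed under increasing $i$ and $j$ give quotient complexes. By Lemma 2, $\psi(\widehat\sigma)$ is represented by $v_-^{\otimes6}\in D_{00}$, in bidegree $(0,-6)$. Both rings go around each pair, so $r=2$ in Lemma 7. Together with (1) this gives the following list.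

- (a) For $i,j\ge1$: $D_{ij}\simeq V^{\otimes4}\{10-2i-2j\}$ in the single degree $h=8-i-j$. The four circles are $o_x,o_y,e,e'$, and the shift is $4+4+(1-2i)+(1-2j)$.
- (b) For $i\ge1$: $D_{i0}\simeq V_{o_x}\otimes C(Y)[4-i]\{5-2i\}$. Similarly for $D_{0j}$, $j\ge 1$.
- (c) $D_{00}$ is the complex of a positive diagram, so it lies in $h\ge0$.

$D_{00}$ is a subcomplex; let $T=\mathrm{Tot}/D_{00}$. By (c), $[v_-^{\otimes6}]\ne0$ in $H^0(D_{00})$. By exactness of $H^{-1}(T)\to H^0(D_{00})\to H^0(\mathrm{Tot})$ it suffices to prove
$$H^{-1,-6}(T)=0.\tag{8}$$

**Step 1: reduce to the corner.** Let $Q=\bigoplus_{i,j\in\{4,5\}}D_{ij}$, a quotient of $T$. We show that $H^{-1,-6}(T)\to H^{-1,-6}(Q)$ is injective. Let $R=\ker(T\to Q)$. It contains the subcomplex $P_x\oplus P_y$, where $P_x=\bigoplus_{i\ge1}D_{i0}$ and $P_y=\bigoplus_{j\ge1}D_{0j}$. The quotient $R/(P_x\oplus P_y)$ consists of the $D_{ij}$ with $i,j\ge1$ and ($i\le3$ or $j\le3$). Then $i+j\le8$, so by (a) its homology lies in $h\ge0$. Hence $H^{-1}(P_x)\oplus H^{-1}(P_y)\to H^{-1}(R)$ is onto.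

By (b) and the positivity of $Y$, $H(D_{i0})$ lies in $h\ge4-i$. So only $i=5$ contributes to $h=-1$, and $H^{-1}(P_x)$ embeds in $H^{-1}(D_{50})$, with image in the kernel of the map to $H^0(D_{40})$. That map is $2X_o$ up to sign, by (4), and
$$\ker\bigl(2X_o:H^{-1}(D_{50})\to H^0(D_{40})\bigr)=v_-\otimes Kh^0(Y).$$
It sits in degrees $(5-10)-1+q'=-6+q'$ with $q'\in\{-2,-4\}$ (Lemma 6, $O(Y)=4$), that is, in degrees $-8,-10$. So $H^{-1,-6}(P_x)=0$, likewise $H^{-1,-6}(P_y)=0$, and therefore $H^{-1,-6}(R)=0$. This is the claimed injectivity.

**Step 2: compute two larger quotients.** Let $Q^y=\bigoplus_{0\le i\le5,\;j\in\{4,5\}}D_{ij}$, a quotient of $T$. Let $\mathcal B$ be the disc neighborhood of the $y$-band, $P$ the complex of the tangle in $\mathcal B$ with $E$ in the $y$-slot, and $P''$ that of the uncrossed ring arcs in $\mathcal B$. Up to shifts, $Q^y$ is the planar tensor product of $\mathrm{Cone}(X_u+X_b:P\to P)$ (columns $j=5\to j=4$) with the complex outside $\mathcal B$, which contains $K_5$ in the $x$-slot. Inside $\mathcal B$ we have $X_u+X_b\simeq2X_u$. Homotopic maps have isomorphic cones: if $k$ is the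 homotopy, use $(x,y)\mapsto(x,y\pm kx)$, which is the identity on the target subcomplex ($j=4$) and on the source quotient ($j=5$). The retraction $f:P\to(V_o\otimes P'')[4]\{4\}$ satisfies $fX_u=X_of$. So it induces a map of cones which is a homotopy equivalence on the subcomplex and on the quotient. After tensoring with the outside complex we get an equivalence which respects the filtrations by $i$ and $j$ and is an equivalence on each subquotient.

The diagram left after removing $o$ is $\Lambda$: the $x$-pair with the rings $e,e'$. Write $C(\Lambda)=\bigoplus_iC(\Lambda)_i$, formed with $K_5$ in the $x$-slot. So, filtered by $i$,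
$$Q^y\simeq C(\Lambda)\otimes\bigl(V\xrightarrow{2X}V\bigr)\simeq C(\Lambda)\otimes\bigl(\mathbb Qv_+^{(j=4)}\oplus\mathbb Qv_-^{(j=5)}\bigr),$$
where column $j$ carries the shift $[4-j]\{5-2j\}$. In the second equivalence we cancelled $v_+^{(5)}\mapsto2v_-^{(4)}$. The element $v_+^{(4)}$ has bidegree $(0,1-3)=(0,-2)$, and $v_-^{(5)}$ has bidegree $(-1,-1-5)=(-1,-6)$. Therefore
$$H^{-1,-6}(Q^y)=v_+\otimes Kh^{-1,-4}(\Lambda)\;\oplus\;v_-\otimes Kh^{0,0}(\Lambda)=v_-\otimes Kh^{0,0}(\Lambda)\tag{9}$$
by Proposition 10. The symmetric statement holds for $Q^x=\bigoplus_{i\in\{4,5\},\;0\le j\le5}D_{ij}$, with $v_-$ in row $i=5$ and with $C(\Lambda)=\bigoplus_jC(\Lambda)_j$ coming from the $y$-pair.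

**Step 3: compare the two views in row $5$.** Let $\omega\in H^{-1,-6}(T)$, and let $\mathrm{Row}_5=\bigoplus_{j\in\{4,5\}}D_{5j}$, a common quotient of $Q^y$, $Q^x$ and $Q$.

From $Q^y$: by (9) the image of $\omega$ in $H(Q^y)$ is $v_-\otimes g'$ with $g'\in Kh^{0,0}(\Lambda)$. Its image in $H(\mathrm{Row}_5)=(\mathbb Qv_+\oplus\mathbb Qv_-)\otimes H(C(\Lambda)_5)$ is $v_-\otimes(\text{image of }g'\text{ in }H^0(C(\Lambda)_5))$. But by (5) with $p=2$, $H(C(\Lambda)_5)$ is concentrated in $h=4-5=-1$. So $\omega\mapsto0\in H(\mathrm{Row}_5)$.

From $Q^x$: the image of $\omega$ in $H(Q^x)$ is $v_-^{(i=5)}\otimes g$ with $g\in Kh^{0,0}(\Lambda)$. The quotient $Q$ of $Q^x$ is $\simeq(V\xrightarrow{2X}V)\otimes C(\Lambda)_{j\in\{4,5\}}$. So the image of $\omega$ in $H(Q)$ is $v_-^{(5)}\otimes\bar g$, with $\bar g$ the image of $g$ in $H^{0,0}(C(\Lambda)_{j\in\{4,5\}})$. The quotient $\mathrm{Row}_5$ of $Q$ is $\simeq V_{o_x}\otimes C(\Lambda)_{j\in\{4,5\}}$ up to shift, and the image of $\omega$ there is $v_-\otimes\bar g\in V\otimes H(C(\Lambda)_{j\in\{4,5\}})$. We have just seen that this vanishes. So $\bar g=0$, and $\omega\mapsto0\in H(Q)$.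

By Step 1, $\omega=0$. This proves (8), and hence $\psi(\widehat\sigma)\ne0$. $\square$

Propositions 11 and 12, with $\mathrm{sl}(\widehat\sigma)=16-10-6=0$, prove Theorem A: $\Psi\not\subseteq\mathcal S$. $\blacksquare$

## 9. The exact value $s(\widehat\sigma)=3$, and connected sums

**Step 1: $m(L)\le1$.** We bound the degrees in which $H^0(L)$ can live. Work over $\mathbb Q[t]$. If $m=m(L)\ge2$ and $\bar\Psi_L=X^m\zeta$, then $X^{m-2}\zeta$ is nonzero of degree $\deg\Psi_L+4=(2-6)+4=0$. So $H^0(L)$ would have a nonzero element in degree $0$. Filter $\mathrm{Tot}$ by $i+j$. It suffices that each $H^0(D_{ij})$ vanishes in degree $0$; (a)–(c) hold over $\mathbb Q[t]$ with the same shifts.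

- $i,j\ge1$: we need $i+j=8$, and the degrees are $\le10-16+4=-2$.
- $D_{00}$: positive with connected Seifert graph, so $H^0=\mathbb Q[X]\Psi$, with degrees $\le-4$.
- $D_{i0}$, $1\le i\le3$: homology lies in $h\ge4-i\ge1$.
- $D_{40}$: $H^0=V_o\otimes H^0(Y)\{-3\}$, with degrees $\le-3+1-2=-4$.
- $D_{50}$: $H^0=V_o\otimes H^1(Y)\{-5\}$, treated next.
- $D_{0j}$, $j\ge 1$: the same by symmetry.

For $D_{50}$: $C^1(Y)$ has $3$ circles at each vertex, so its top degree is $3+1=4$, and total degree $0$ requires $v_+\otimes H^1(Y)_4$ (as $1+4-5=0$). An element of $C^1(Y)_4$ is $\sum_ea_e\mathbf1_e$. Here $\mathbf1_e$ is $\pm$ the all-ones element at the vertex where only the crossing $e$ is $1$-smoothed, with signs chosen so that $d(\mathbf1)=\sum_e\mathbf1_e$. The component of its boundary at a vertex $\{e,f\}$ is $\pm(a_e-a_f)$ times a nonzero element: the contributions of $\mathbf1_e$ and $\mathbf1_f$ cancel since $d^2(\mathbf1)=0$, and each is nonzero, being an all-ones element for a merge, or involving $\Delta1$ for a split. So a cycle has all $a_e$ equal and is a multiple of $d(\mathbf1)$. Thus $H^1(Y)_4=0$.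

Hence $m(L)\le1$. With Proposition 11, $m(L)=1$, and $s(\widehat\sigma)=0+1+2=3$ by Lemma 3.

**Step 2: $\Psi$ is closed under connected sum.** Let $\alpha\in B_n$, $\beta\in B_{n'}$ with $\psi(\widehat\alpha),\psi(\widehat\beta)\ne0$. A loop around the box $\beta$ and the closed strands $n+1,\dots,n+n'-1$ meets the closure of $\alpha\#\beta$ only in strand $n$, just below and just above $\beta$. So the closure is the diagrammatic connected sum of $\widehat\alpha$ and $\widehat\beta$ along strand $n$. Mark points there, and put $R=\mathbb Q[X]/X^2$, $H_1=H^0(\widehat\alpha)$, $H_2=H^0(\widehat\beta)$.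

By (3), $X\Psi_i\ne0$ in $H_i/X^2H_i$. Every nonzero ideal of $R$ contains $X$, so the map $R\to H_i/X^2H_i$, $1\mapsto\Psi_i$, is injective. The ring $R$ is self-injective, so there is a $\mathbb Q[X]$-linear $f_i:H_i\to R$ with $f_i(\Psi_i)=1$. By Künneth, $H_1\otimes_{\mathbb Q[X]}H_2$ is a direct summand of $H^0(\widehat{\alpha\#\beta})$, and it contains $\Psi=\Psi_1\otimes\Psi_2$ (Lemma 4). Suppose $X\Psi\in X^2H^0(\widehat{\alpha\#\beta})$. Projecting to the summand, $X(\Psi_1\otimes\Psi_2)\in X^2(H_1\otimes H_2)$. Applying $f_1\otimes f_2:H_1\otimes H_2\to R\otimes_{\mathbb Q[X]} R=R$ gives $X=0$ in $R$, a contradiction. By (3), $\psi(\widehat{\alpha\#\beta})\ne0$.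

**Step 3: the values of the defect.** By Lemma 4, $m$ is additive. So $\sigma^{\#k}\in B_{5k+1}$ has $\psi\ne0$ (Theorem A and Step 2) and $m=k$ (Step 1), that is, $s-1-\mathrm{sl}=2k$. Explicitly, $w=6k$, $\mathrm{sl}=6k-(5k+1)=k-1$ and $s=3k$. The defect $0$ is realized on $\Psi$ by the trivial $1$-braid, and by Lemma 3 the defect is always an even integer $\ge0$. This proves Theorem B. $\blacksquare$
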